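# Frobenius pushforwards that never decompose

## 1. Frobenius pushforwards, $F$-finite rings, indecomposable modules

Fix a prime $p$. All rings are commutative, Noetherian and of characteristic $p$. For $e\in\mathbb N$ write $q=p^e$, and let $F^e:R\to R$, $r\mapsto r^{q}$, be the $e$-th iterate of Frobenius.

**Definition 1 (Frobenius pushforward).** $F^e_*R$ is the ring $R$ regarded as an $R$-module via $F^e$. Its elements are written $F^e_*s$ with $s\in R$, and $r\cdot F^e_*s=F^e_*(r^{q}s)$. The same recipe defines $F^e_*M$ for an $R$-module $M$.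

*Example.* Let $k$ be a perfect field and $R=k[x]$. Every polynomial is uniquely of the form $\sum_{i<q}a_i(x)^q x^i$, because coefficients have $q$-th roots. So $F^e_*R$ is free with basis $F^e_*1,F^e_*x,\dots,F^e_*x^{q-1}$.

**Definition 2 ($F$-finite).** $R$ is $F$-finite if $F_*R$ (equivalently, every $F^e_*R$) is a finitely generated $R$-module.

*Example.* Perfect fields are $F$-finite. If $R$ is $F$-finite, so are its quotients, its localizations, its module-finite extension rings, $R[x]$ and $R[[x]]$. For the last two: if the $F_*r_i$ generate $F_*R$, then the $F_*(r_ix^j)$ with $0\le j<p$ generate the new pushforward; for power series write $c_n=\sum_i a_{n,i}^p r_i$ and group the exponents $n$ mod $p$. The field $K=\mathbb F_p(t_1,t_2,\dots)$ is not $F$-finite, since $t_1,t_2,\dots$ are linearly independent over $K^p=\mathbb F_p(t_1^p,t_2^p,\dots)$.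

**Definition 3 (Indecomposable).** An $R$-module $M$ is indecomposable if $M\ne0$ and $M\not\cong M_1\oplus M_2$ with both $M_i\neq0$.

*Example.* If $R$ is local or a domain, then $R=F^0_*R$ is indecomposable, since the only idempotents of $R$ are $0,1$. For $R=k[x]/(x^2)$ with $k$ perfect, $R$ is indecomposable. But $x\cdot F_*s=F_*(x^ps)=0$, so $F_*R\cong k^2$ is decomposable.

We use this notion through endomorphisms. $\operatorname{End}_R(F^e_*R)$ is the ring of additive maps $\varphi:R\to R$ with
$$\varphi(a^qb)=a^q\varphi(b)\qquad(a,b\in R),\tag{1}$$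
and for $R\ne0$ the module $F^e_*R$ is indecomposable if and only if $0$ and $1$ are the only idempotents of this ring. If $R$ contains a perfect field $k$, every such $\varphi$ is $k$-linear, because $k=k^q$. For instance, on $k[x]$ the map that keeps only the monomials whose exponent is divisible by $q$ is an idempotent, different from $0$ and $1$ if $e\ge1$.

**Definition 4 (Strongly $F$-regular domain).** An $F$-finite domain $B$ is strongly $F$-regular if for each $0\ne g\in B$ there are $e\ge1$ and a $B$-linear $\pi:F^e_*B\to B$ with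
$$\pi(F^e_*g)=1.\tag{2}$$

*Example.* $B=k[x]$ with $k$ perfect. Given $g=\sum c_ax^a\neq0$, take $q>\deg g$, $q\geq p$. Then $F^e_*g=\sum_a c_a^{1/q}F^e_*x^a$, and we project to a basis vector whose coefficient $c_a^{1/q}$ is nonzero and divide by that coefficient.

Finally, the normalization of a domain is its integral closure in its fraction field. For an $F$-finite domain it is a finite module, because $F$-finite rings are excellent (Kunz, *On Noetherian rings of characteristic $p$*, Amer. J. Math. 98 (1976)). *Example:* the normalization of $k[[t^2,t^3]]$ is $k[[t]]$.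

With these notions in place, here is the question, from Alapan Mukhopadhyay and Karen E. Smith, "Some algebras with trivial rings of differential operators", arXiv:2404.09184 (2024):

> Is there an $F$-finite ring $R$ of Krull dimension at least $1$ such that $F^e_*R$ is indecomposable for all $e\in\mathbb N$?

## 2. Fields, the regular case and the cusp, by hand

**Proposition 1.** An $F$-finite ring $R$ of dimension $0$ has all $F^e_*R$ indecomposable if and only if $R$ is a perfect field.

*Proof.* If $K$ is a perfect field, $F^e_*K\cong K$. Conversely, let $R$ be Artinian with all $F^e_*R$ indecomposable. Artinian rings are products of local rings, so $e=0$ shows that $R$ is local; let $K$ be its residue field. For $e\gg0$ all nilpotent $r$ satisfy $r^q=0$, so the maximal ideal kills $F^e_*R$, which is then a $K$-vector space. A composition series of $R$ gives a filtration of $F^e_*R$ with $\operatorname{length}(R)$ factors $F^e_*K$, so its dimension is $\operatorname{length}(R)\cdot[K:K^q]$. Indecomposability forces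 this to be $1$ for $e\gg0$, so $R=K$ and $K$ is perfect. $\blacksquare$

*Regular rings.* For $k$ perfect, $F^e_*k[[x_1,\dots,x_n]]$ is free of rank $q^n$ on the monomials with all exponents $<q$. It decomposes as soon as $n,e\ge1$.

*The cusp, $p=2$.* Let $R=k[[t^2,t^3]]$ with $k$ perfect. Identify $F_*R$ with $R^{1/2}$, the series in $t^{n/2}$ with $n\in\{0,2,3,4,\dots\}$. Even $n$ give $1,t,t^2,\dots$; odd $n$ give $t^{3/2},t^{5/2},\dots$. So
$$F_*R\cong k[[t]]\oplus t^{3/2}k[[t]],$$
and we see copies of the normalization $k[[t]]$ split off. Section 4 shows that this always happens in dimension $1$. Dimension $2$ behaves differently.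

## 3. Two theorems

Let $k$ be a perfect field of characteristic $p$ and $P=k[x_1,x_2,x_3]$ with the standard grading. Let $F\in P_\delta$ with $\delta\ge4$ be such that $C=\operatorname{Proj}S$, $S=P/(F)$, is smooth over $k$. Write $\partial_i=\partial/\partial x_i$ and $F_i=\partial_iF$. (The letter $F$ alone is always this form; Frobenius occurs only as $F^e$ and $F^e_*$.)

**Theorem A.** Let $r\ge1$ with $r<2(\delta-3)$ and $r\ne\delta-3$. Let $G\in P_{\delta+r}$ with $G\notin(F,F_1,F_2,F_3)$, and let $f=F+G+H\in k[[x_1,x_2,x_3]]$ with $H\in(x_1,x_2,x_3)^{\delta+r+1}$. Put $R=k[[x_1,x_2,x_3]]/(f)$.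

1. If $p\nmid r$, then $F^e_*R$ is indecomposable for all $e\ge0$.
2. If $H=0$ and $p\mid r$, then $F^e_*R$ is decomposable for all $e\ge1$.
3. If $r=1$ and $H=0$, the finitely generated $k$-algebra $P/(F+G)$ is a domain, and all $F^e_*(P/(F+G))$ are indecomposable.

For example, part 1 applies to
$$R=\frac{k[[x,y,z]]}{(x^5+y^5+z^5+x^2y^2z^2)}\ (p\ne5),\qquad R=\frac{k[[x,y,z]]}{(x^6+y^6+z^6+x^3y^2z^2)}\ (p=5).\tag{3}$$
Here $r=1$ and $\delta\in\{5,6\}$ with $p\nmid\delta$. So the Fermat curve is smooth and $(F,F_1,F_2,F_3)=(x^{\delta-1},y^{\delta-1},z^{\delta-1})$. This ideal does not contain the monomial $G$, whose exponents are at most $\delta-2$. Also $1<2(\delta-3)$ and $1\ne\delta-3$. Each ring in (3) is $F$-finite, local, of dimension $2$. So the answer to the question is yes, in every characteristic.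

**Theorem B.** Fix a prime $p$ and $d\ge0$.

* $d=0$: an $F$-finite ring $R$ of dimension $0$ has all $F^e_*R$ indecomposable if and only if $R$ is a perfect field.
* $d=1$: no $F$-finite ring of dimension $1$ has all $F^e_*R$ indecomposable. More generally, if $R$ is $F$-finite and has a minimal prime $\mathfrak p$ such that $R/\mathfrak p$ is not a perfect field and the normalization of $R/\mathfrak p$ is strongly $F$-regular, then $F^e_*R$ is decomposable for all $e\gg0$.
* $d\ge2$: there is an $F$-finite local domain of dimension $d$ with all $F^e_*R$ indecomposable.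

The case $d=0$ is Proposition 1. Since $F^0_*R=R$ is indecomposable for $R$ local or a domain, we take $e\ge1$ in all indecomposability proofs below.

## 4. Dimension one: the normalization splits off

Let $R$ be $F$-finite and $\mathfrak p$ a minimal prime such that $R/\mathfrak p$ is not a perfect field. Let $K=\operatorname{Frac}(R/\mathfrak p)$, and let $B$ be the normalization of $R/\mathfrak p$, a finite $R$-module. Assume first that $B$ is strongly $F$-regular.

**Step 1: $K$ is not perfect.** This will make the complement of $B$ nonzero. If $R/\mathfrak p$ is a field, it equals $K$ and is not perfect by hypothesis. If it is not a field, then neither is its integral extension $B$; pick a nonzero nonunit $t\in B$. If $K$ were perfect, all $t^{1/p^n}\in K$ would lie in $B$, being integral over $B$. Then $(t)\subsetneq(t^{1/p})\subsetneq(t^{1/p^2})\subsetneq\cdots$: an equality would say, for some $s=t^{1/p^{n}}$ with $n\ge1$, that $s=us^p$ with $u\in B$, hence $us^{p-1}=1$, so $s$ and $t$ would be units. This contradicts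 that $B$ is Noetherian.

**Step 2: in (2), the exponent may be enlarged.** Suppose (2) holds for $g,e,\pi$. Then $F^e_*v\mapsto\pi(F^e_*(gv))$ splits the map $B\to F^e_*B$, $s\mapsto F^e_*(s^q)$. This map factors through $B\to F_*B$, which therefore splits, and composing pushforwards of the splitting shows that $B\to F^t_*B$ splits for all $t\geq 0$. For $e'\ge e$, compose $F^{e'-e}_*\pi:F^{e'}_*B\to F^{e'-e}_*B$, which sends $F^{e'}_*g$ to $F^{e'-e}_*1$, with a splitting $F^{e'-e}_*B\to B$. The result is $B$-linear and sends $F^{e'}_*g$ to $1$.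

**Step 3: maps between $B$ and a pushforward of $R$.** We want $B\to M\to B$ with nonzero composite. Choose $e_0$ with $r^{p^{e_0}}=0$ for all nilpotent $r\in R$. Then $M=F^{e_0}_*R$ is a finite module over $A=R_{\mathrm{red}}$. The map $A\to M$, $a\mapsto a\cdot F^{e_0}_*1$, is injective: if $r\in R$ satisfies $r^{p^{e_0}}=0$, it is nilpotent. Since $A$ is reduced and $\mathfrak p$ is minimal, $A_{\mathfrak p}=K$. So $M_{\mathfrak p}\supset A_{\mathfrak p}$ is a nonzero $K$-vector space, and $B_{\mathfrak p}=K$. Choose $K$-linear maps $K\to M_{\mathfrak p}\to K$ with composite $1$. As $B$ and $M$ are finitely presented over $A$, Hom commutes with localization, and clearing denominators gives $A$-linear maps $\alpha:B\to M$, $\beta:M\to B$ such that $\beta\alpha$ localizes to multiplication by a nonzero element of $K$. Since $B\subset K$, the map $\beta\alpha$ is multiplication by $g=\beta\alpha(1)$, with $0\ne g\in B$.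

**Step 4: $B$ is a direct summand.** Take $\pi,e$ as in (2) for this $g$. The composite of $R$-linear maps
$$B\xrightarrow{\,s\mapsto F^e_*(s^q)\,}F^e_*B\xrightarrow{F^e_*\alpha}F^e_*M\xrightarrow{F^e_*\beta}F^e_*B\xrightarrow{\ \pi\ }B$$
is $s\mapsto\pi(F^e_*(gs^q))=s\,\pi(F^e_*g)=s$. So $B\ne0$ is a direct summand of $F^e_*M=F^{e+e_0}_*R$. The complement is nonzero: localizing at $\mathfrak p$,
$$\dim_K(F^e_*M)_{\mathfrak p}=\dim_K(M_{\mathfrak p})\cdot[K:K^q]\ge[K:K^q]\ge2,$$
by Step 1, while $\dim_KB_{\mathfrak p}=1$. By Step 2 this works for all $e\gg0$, so $F^{e'}_*R$ is decomposable for all $e'\gg0$.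

**Step 5: in dimension $1$ the hypothesis holds.** If $\dim R=1$, choose $\mathfrak p$ minimal with $\dim R/\mathfrak p=1$, so $R/\mathfrak p$ is not a field. Then $B$ is a Dedekind domain, and it is $F$-finite because it is finite over $R/\mathfrak p$. We check (2) for $0\neq g\in B$. The module $F^e_*B$ is finite and torsion-free, hence projective. Choose $e\ge1$ such that $q$ exceeds the $\mathfrak q$-adic valuation of $g$ for the finitely many maximal ideals $\mathfrak q\ni g$; for the other $\mathfrak q$ the valuation is $0<q$. So $g\notin\mathfrak q^{q}B_{\mathfrak q}$ for every maximal $\mathfrak q$. Since $\mathfrak q (F^e_*B)_{\mathfrak q}=F^e_*(\mathfrak q^{q}B_{\mathfrak q})$ ($\mathfrak qB_{\mathfrak q}$ is principal), $F^e_*g\notin\mathfrak q(F^e_*B)_{\mathfrak q}$, so $F^e_*g$ is part of a basis of the free module $(F^e_*B)_{\mathfrak q}$. Hence some map $(F^e_*B)_{\mathfrak q}\to B_{\mathfrak q}$ sends it to $1$, and clearing denominators, some $\pi:F^e_*B\to B$ has $\pi(F^e_*g)\notin\mathfrak q$. The ideal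 $\{\pi(F^e_*g)\}_\pi$ lies in no maximal ideal, so it contains $1$. This proves Theorem B for $d=1$. $\blacksquare$

## 5. Cones split by degree, and what a perturbation must overcome

To make $F^e_*R$ indecomposable we need a ring with few maps satisfying (1). A sensible first candidate is the cone $k[[x_1,x_2,x_3]]/(F)$ over a plane curve of high degree: $T_C$ is then negative, so there should be few operators. We will see in Section 6 that this expectation is right. But the cone itself never works. Group monomials by degree mod $q$: since $F$ is homogeneous, the cone is graded by $\mathbb Z/q$, and $q$-th powers lie in degree $0$. So its pushforward splits into $q$ pieces, nonzero because $P_n\not\subset(F)$ for every $n\ge0$.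

The negative tangent bundle will tell us that these are the only idempotents up to lower-order corrections. In any ring $R$ with initial form $F$ and maximal ideal $m$, we shall prove that an endomorphism $\varphi$ acts on $m^n/m^{n+1}=S_n$ by a scalar $\lambda_n$ depending only on $n$ mod $q$. So we perturb, $f=F+G+\cdots$ with $\deg G=\delta+r$, hoping that the relation $F=-G-\cdots$ in $R$ links degree $n$ to degree $n+r$ and forces $\lambda_n=\lambda_{n+r}$.

The naive argument is: "$\varphi(F)=\lambda_\delta F=-\lambda_\delta G$, but also $\varphi(F)=-\varphi(G)=-\lambda_{\delta+r}G$." It breaks at the first equality. The element $F\in R$ lies in $m^{\delta+r}$, and acting by $\lambda_\delta$ on $m^\delta/m^{\delta+1}$ says only that $\varphi(F)\in m^{\delta+1}$. To compare modulo $m^{\delta+r+1}$ we need a correction term: roughly, for $u\in P_n$,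
$$\varphi(u)=\lambda_nu+\tau(u)\ \text{ in degrees } n \text{ and } n+r,\qquad\text{and we get}\qquad \tau(Fu)=(\lambda_n-\lambda_{n+r})Gu\in S.\tag{4}$$
This is not a contradiction by itself. If $G=\sum a_iF_i$, then $\tau=(\lambda_n-\lambda_{n+r})\sum a_i\partial_i$ satisfies it, since $\sum a_i\partial_i(Fu)=Gu+F\sum a_i\partial_iu$. In fact, if $G=aF+\sum a_iF_i$ with $a\in P_r$, $a_i\in P_{r+1}$, then by Taylor expansion
$$(1+a)\,F(x_1+a_1,x_2+a_2,x_3+a_3)=F+G+(\text{terms of degree}\ge\delta+2r),$$
and $\delta+2r\ge\delta+r+1$. So for a suitable $H$ the ring $k[[x]]/(F+G+H)$ is isomorphic to the cone (the $a_i$ have order at least $2$, so $x_i\mapsto x_i+a_i$ is an automorphism of $k[[x]]$) and its pushforwards split. The proof must use $G\notin(F,F_1,F_2,F_3)$.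

The way past this point is to show that the example just seen is the only possibility. The map $\tau$ in (4) is linear over $q$-th powers but could a priori be a differential operator of order up to about $q$. The negativity of $T_C$ forces it to have order $\le1$, so it carries a vector field $\eta$ along $C$ with "$\eta(F)=G$", and the Euler sequence then puts $G$ into $(F,F_1,F_2,F_3)$.

## 6. Operators linear over $q$-th powers

**Definition 5.** Let $Y$ be an integral $k$-scheme with a line bundle $L$, and $e\ge1$. For $a,b\in\mathbb Z$ let $\mathcal H_{a,b}=\mathcal Hom_{\mathcal O_Y^q}(L^a,L^b)$ be the sheaf of additive maps $D$ with $D(h^qu)=h^qD(u)$. It is a left $\mathcal O_Y$-module via the target. For a function $h$ put $[D,h](u)=D(hu)-hD(u)$. We say that $D$ has order $\le i$ if all $(i+1)$-fold commutators of $D$ with functions vanish, and write $\mathcal H^{\le i}_{a,b}$ for the subsheaf of such $D$. Order $\le0$ means $\mathcal O_Y$-linear.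

Suppose $Y$ is smooth over $k$ of dimension $s+1$. Let $\mathcal I$ be the kernel of multiplication $\mathcal O_Y\otimes_{\mathcal O_Y^q}\mathcal O_Y\to\mathcal O_Y$ and $\mathcal J=\mathcal O_Y\otimes_{\mathcal O_Y^q}L^a$. Then $\mathcal H_{a,b}=\mathcal Hom_{\mathcal O_Y}(\mathcal J,L^b)$ via $\tilde D(g\otimes u)=gD(u)$. The ideal $\mathcal I$ is generated by the elements $1\otimes h-h\otimes1$, because $\sum g_i\otimes h_i=\sum g_i(1\otimes h_i-h_i\otimes1)$ if $\sum g_ih_i=0$. Moreover
$$\tilde D\big((1\otimes h-h\otimes1)(g\otimes u)\big)=g\,[D,h](u).$$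
Iterating, $D$ has order $\le i$ if and only if $\tilde D(\mathcal I^{i+1}\mathcal J)=0$.

*Local structure.* Locally $Y\supset U=\operatorname{Spec}B$ is étale over $\operatorname{Spec}k[t_0,\dots,t_s]$. The relative Frobenius of an étale morphism is an isomorphism and $k$ is perfect, so $B=B^q\otimes_{k[t^q]}k[t]$, where $k[t^q]=k[t_0^q,\dots,t_s^q]$. Hence
$$B\otimes_{B^q}B=B\otimes_{k[t^q]}k[t]=B[\xi_0,\dots,\xi_s]/(\xi_0^q,\dots,\xi_s^q),\qquad\xi_l=1\otimes t_l-t_l\otimes1,$$
and $\mathcal I=(\xi_0,\dots,\xi_s)$. So $\mathcal I^i/\mathcal I^{i+1}$ is free on the monomials $\xi^\nu$ with $|\nu|=i$ and all $\nu_l<q$, and $\mathcal I^i=0$ for $i>(s+1)(q-1)$. Also $\mathcal I/\mathcal I^2=\Omega_{B/B^q}=\Omega_{B/k}$, with $\xi_l\leftrightarrow dt_l$, because derivations kill $q$-th powers and $k=k^q$. Everything is locally free, so dualizing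
$$0\to\mathcal I^i\mathcal J/\mathcal I^{i+1}\mathcal J\to\mathcal J/\mathcal I^{i+1}\mathcal J\to\mathcal J/\mathcal I^i\mathcal J\to0$$
and using $\mathcal I^i\mathcal J/\mathcal I^{i+1}\mathcal J\cong(\mathcal I^i/\mathcal I^{i+1})\otimes L^a$ we get
$$\mathcal H^{\le i}_{a,b}/\mathcal H^{\le i-1}_{a,b}\cong(\mathcal I^i/\mathcal I^{i+1})^\vee\otimes L^{b-a},\qquad \mathcal H_{a,b}=\mathcal H_{a,b}^{\le i}\ \text{ for } i\ge(s+1)(q-1).\tag{5}$$

*Example.* $B=k[x]$, $L$ trivial. In $B[\xi]/(\xi^q)$ we have $1\otimes x^n=(x+\xi)^n$, so the operator dual to $\xi^i$ is $\partial^{[i]}:x^n\mapsto\binom nix^{n-i}$. It is linear over $q$-th powers for $i<q$, since $(1+X)^{n+q}=(1+X)^n(1+X^q)$ gives $\binom{n+q}i\equiv\binom ni$ mod $p$. Its order is exactly $i$. These $\partial^{[i]}$, $0\le i<q$, are a $B$-basis of all $B^q$-linear maps $B\to B$.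

*The curve $C$.* From $0\to\mathcal O_{\mathbb P^2}(n-\delta)\xrightarrow{F}\mathcal O_{\mathbb P^2}(n)\to\mathcal O_C(n)\to0$ and $H^1(\mathbb P^2,\mathcal O(n-\delta))=0$ we get
$$S_n=H^0(C,\mathcal O_C(n))\quad\text{for all }n\in\mathbb Z,\qquad\text{so } S_n=0\text{ for }n<0,\quad H^0(C,\mathcal O_C)=k.\tag{6}$$
The same holds over $\bar k$, so $C_{\bar k}$ is smooth and connected: $C$ is geometrically integral, and $S$ is a domain, since nonzero sections of line bundles on an integral scheme have nonzero product. By adjunction $\omega_C=\mathcal O_C(\delta-3)$. With $L=\mathcal O_C(1)$ and $\mathcal I^i/\mathcal I^{i+1}=\Omega_C^{\otimes i}$ for $0\le i<q$, (5) becomes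
$$\mathcal H^{\le i}_{a,b}/\mathcal H_{a,b}^{\le i-1}\cong\mathcal O_C\big(b-a-i(\delta-3)\big)\quad(0\le i<q),\qquad\mathcal H_{a,b}=\mathcal H_{a,b}^{\le q-1}.\tag{7}$$

**Lemma 2.** On $C$: (i) $H^0(\mathcal H_{a,b})=0$ if $b<a$. (ii) $H^0(\mathcal H_{a,a})=k$, the scalars. (iii) $H^0(\mathcal H_{a,b}/\mathcal H^{\le1}_{a,b})=0$ if $b-a<2(\delta-3)$.

*Proof.* As $\delta-3\ge1$, a line bundle in (7) of negative degree in $\mathcal O_C(1)$ has no sections, by (6). In (i) all pieces are negative. In (ii) the pieces with $i\ge1$ are negative and the piece $i=0$ is $\mathcal O_C$, with sections $k$. In (iii) only $i\ge2$ occur, and $b-a-i(\delta-3)\le b-a-2(\delta-3)<0$. A sheaf with a finite filtration whose pieces have no sections has none. $\blacksquare$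

## 7. Endomorphisms act by scalars on the associated graded ring

The next two lemmas will be applied to the surfaces of Theorem A and again in higher dimension, so we state exactly what they use.

**Lemma 3.** Let $(R,m)$ be a Noetherian local ring containing a perfect field $k$ with $k\cong R/m$. Suppose that $\Sigma=\operatorname{gr}_mR$ is a domain with $\Sigma_1\ne0$. Let $Y=\operatorname{Proj}\Sigma$, $L=\mathcal O_Y(1)$, $e\ge1$, and suppose that $H^0(\mathcal H_{a,b})=0$ for $b<a$ and $H^0(\mathcal H_{a,a})=k$. Then every $\varphi\in\operatorname{End}_R(F^e_*R)$ satisfies $\varphi(m^n)\subset m^n$ for all $n$, and acts on $m^n/m^{n+1}=\Sigma_n$ as a scalar $\lambda_n\in k$ depending only on $n$ mod $q$.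

*Proof.* Let $\varphi\ne0$, and put $m^n=R$ for $n\le0$, $\Sigma_n=0$ for $n<0$.

**Step 1: $\varphi$ lowers order by a bounded amount.** Let $m$ have $N$ generators $y_1,\dots,y_N$. A monomial in them of degree $n\ge N(q-1)+1$ is divisible by some $y_i^q$. So $m^n=\sum y_i^qm^{n-q}$, and (1) gives $\varphi(m^n)\subset m^q\varphi(m^{n-q})$ for such $n$. We claim $\varphi(m^n)\subset m^{n-Nq}$ for all $n$. This is trivial for $n\le Nq$. For $n>Nq$, by induction $\varphi(m^n)\subset m^qm^{n-q-Nq}\subset m^{n-Nq}$, where in case $n-q-Nq<0$ the last inclusion is $m^q\subset m^{n-Nq}$.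

**Step 2: the leading part of $\varphi$.** Since $\varphi\ne0$ and $\bigcap m^n=0$, there is a smallest $c\in\mathbb Z$ with $\varphi(m^n)\subset m^{n-c}$ for all $n\ge0$. For any integer $c'$ with $\varphi(m^n)\subset m^{n-c'}$ for all $n\ge0$ there are induced $k$-linear maps $\bar\varphi_n:\Sigma_n\to\Sigma_{n-c'}$ with
$$\bar\varphi_{n+q\ell}(s^qu)=s^q\bar\varphi_n(u)\qquad(s\in\Sigma_\ell,\ u\in\Sigma_n).\tag{8}$$
For $c'=c$ they are not all zero, by minimality.

**Step 3: from graded maps to operators on $Y$.** Fix $j\in\mathbb Z$. As $\Sigma$ is generated by $\Sigma_1$, for $h\in\Sigma_\ell$ with $\ell\ge1$ the sections of $L^j$ over $D_+(h)$ are the fractions $u/h^{qt}$ with $u\in\Sigma_{j+q\ell t}$. Put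
$$\psi_j(u/h^{qt})=\bar\varphi_{j+q\ell t}(u)/h^{qt}\in\Gamma(D_+(h),L^{j-c'}).$$
If $u/h^{qt}=u'/h^{qt'}$, then $h^{qt'}u=h^{qt}u'$, and (8) shows that $\psi_j$ is well defined. By (8) again these maps agree on $D_+(hh')$ and are linear over $q$-th powers of functions $s/h^t$. So $\psi_j\in H^0(\mathcal H_{j,j-c'})$, and $\psi_n(u)=\bar\varphi_n(u)$ for $u\in\Sigma_n$.

**Step 4: conclusion.** Take $c'=c$ and $u\in\Sigma_n$ with $\bar\varphi_n(u)\ne0$. As $\Sigma$ is a domain, $\bar\varphi_n(u)$ is a nonzero section of $L^{n-c}$, so $0\ne\psi_n\in H^0(\mathcal H_{n,n-c})$. By hypothesis $c\le0$, that is, $\varphi(m^n)\subset m^n$. Now take $c'=0$: then $\psi_j\in H^0(\mathcal H_{j,j})=k$ is a scalar $\lambda_j$, so $\bar\varphi_n=\lambda_j$ for all $n\equiv j$ mod $q$, $n\ge0$. (For $\varphi=0$ all $\lambda_n=0$.) $\blacksquare$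

**Lemma 4.** In the situation of Lemma 3, let $\varphi$ be idempotent and suppose all its $\lambda_n$ are equal. Then $\varphi\in\{0,1\}$.

*Proof.* Let $\lambda$ be the common value. As $\Sigma_0=k\ne0$, $\lambda^2=\lambda$. Replacing $\varphi$ by $1-\varphi$ if necessary, assume $\lambda=0$. Then $\varphi(m^n)\subset m^{n+1}$ for all $n$, so $\varphi(R)=\varphi^N(R)\subset m^N$ for all $N$, and $\varphi=0$. $\blacksquare$

## 8. From the relation $F=-G$ to a vector field along $C$

We first isolate what a vector field can do. A section of $T_{\mathbb P^2}|_C(r)$ is a $k$-derivation $\eta:\mathcal O_{\mathbb P^2}\to\mathcal O_C(r)$. Let $v$ be a local generator of $\mathcal O_{\mathbb P^2}(\delta)$ and put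
$$\kappa_r:H^0(C,T_{\mathbb P^2}|_C(r))\to H^0(C,\mathcal O_C(\delta+r))=S_{\delta+r},\qquad\kappa_r(\eta)=\eta(F/v)\,v.$$
This does not depend on $v$: by the Leibniz rule $\eta\big(\tfrac Fv\cdot\tfrac v{v'}\big)v'=\eta(\tfrac Fv)v+\tfrac Fv\,\eta(\tfrac v{v'})v'$, and $F|_C=0$.

**Lemma 5.** If $r\ne\delta-3$, then every element of the image of $\kappa_r$ has the form $\sum a_iF_i\in S_{\delta+r}$ with $a_i\in S_{r+1}$.

*Proof.* The Euler sequence restricted to $C$ and twisted is
$$0\to\mathcal O_C(r)\xrightarrow{(x_i)}\mathcal O_C(r+1)^3\xrightarrow{(\partial_i)}T_{\mathbb P^2}|_C(r)\to0.$$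
So the cokernel of $S_{r+1}^3\to H^0(T_{\mathbb P^2}|_C(r))$ embeds in $\ker\big(H^1(\mathcal O_C(r))\to H^1(\mathcal O_C(r+1))^3\big)$. By Serre duality with $\omega_C=\mathcal O_C(\delta-3)$ this kernel is dual to $\operatorname{coker}\big(S_{\delta-4-r}^3\xrightarrow{(x_i)}S_{\delta-3-r}\big)$. This vanishes: if $\delta-3-r<0$ the target is $0$, and if $\delta-3-r>0$ every element of $S_{\delta-3-r}$ is a combination of $x_1,x_2,x_3$. Hence each $\eta$ is $\sum a_i\partial_i$ with $a_i\in S_{r+1}$, and $\kappa_r(\eta)=\sum a_i\,\partial_i(F/v)\,v=\sum a_iF_i$, again because $F|_C=0$. $\blacksquare$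

Now let $F,r,G,H,f$ be as in Theorem A. Let $\Lambda=k[[x_1,x_2,x_3]]$ or, if $H=0$, alternatively $\Lambda=P_{(x_1,x_2,x_3)}$. Put $R=\Lambda/(f)$ with maximal ideal $m$; for $n\ge0$, $m^n$ is the image of $\mathfrak m_\Lambda^n=(x_1,x_2,x_3)^n\Lambda$.

**Proposition 6.** If $p\nmid r$, then $F^e_*R$ is indecomposable for all $e\ge0$.

This contains Theorem A(1). Let $e\ge1$. Since the associated graded ring of $\Lambda$ is the domain $P$, orders add, so $f\Lambda\cap\mathfrak m_\Lambda^n=f\,\mathfrak m_\Lambda^{n-\delta}$, and $\operatorname{gr}_mR=P/(F)=S$, a domain. By Lemma 2, Lemma 3 applies with $\Sigma=S$, $Y=C$, $L=\mathcal O_C(1)$. Let $\varphi\in\operatorname{End}_R(F^e_*R)$, with scalars $\lambda_n$.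

**Step 1: see degrees $n$ and $n+r$ at once.** We describe a quotient of $m^n$ in which the relation $F=-G$ is visible. For $n\ge0$, by the formula for $f\Lambda\cap\mathfrak m_\Lambda^n$,
$$m^n/m^{n+r+1}=\Big(\bigoplus_{i=0}^rP_{n+i}\Big)\Big/\{(Fu_0,\dots,Fu_{r-1},Fu_r+Gu_0):u_i\in P_{n-\delta+i}\}.$$
Indeed $G$ multiplies degree $n-\delta+i$ into degree $n+r+i$, which matters only for $i=0$, and $H$ contributes only degrees $\ge n+r+1$. Forgetting the components with $0<i<r$ gives a map $\rho$ from $m^n$ onto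
$$Q_n=(P_n\oplus P_{n+r})\big/\{(Fu_0,Fu_r+Gu_0):u_0\in P_{n-\delta},\,u_r\in P_{n+r-\delta}\}.$$
There is an exact sequence
$$0\to S_{n+r}\xrightarrow{\ \iota\ }Q_n\to S_n\to0,\qquad\iota(v)=[(0,v)].$$
Injectivity: if $(0,v)=(Fu_0,Fu_r+Gu_0)$, then $u_0=0$ and $v\in FP$. Middle: if $a=Fu_0$, then $[(a,b)]=[(0,b-Gu_0)]$.

**Step 2: the correction term $\tau$.** It measures how far $\varphi$ is from acting by $\lambda_n$. For $u\in P_n$, viewed in $R$, $\rho\varphi(u)$ maps to $\lambda_nu\in S_n$. So there is a unique $\tau_n(u)\in S_{n+r}$ with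
$$\rho\varphi(u)=[(\lambda_nu,0)]+\iota\tau_n(u).\tag{9}$$
Each $\tau_n$ is $k$-linear. For $s\in P_\ell$, multiplication by the form $s^q$ maps $Q_n$ to $Q_{n+q\ell}$ compatibly with $\rho$ and $\iota$; since $\varphi(s^qu)=s^q\varphi(u)$ and $\lambda_{n+q\ell}=\lambda_n$,
$$\tau_{n+q\ell}(s^qu)=s^q\tau_n(u).\tag{10}$$
Now let $u\in P_{n-\delta}$. In $R$, $Fu=-Gu-Hu$ with $Gu\in m^{n+r}$ and $Hu\in m^{n+r+1}$. By Lemma 3, $\varphi(Fu)\equiv-\lambda_{n+r}Gu$ mod $m^{n+r+1}$, so $\rho\varphi(Fu)=-\iota(\lambda_{n+r}Gu)$. On the other hand $[(\lambda_nFu,0)]=-\iota(\lambda_nGu)$ in $Q_n$. Comparing with (9),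
$$\tau_n(Fu)=(\lambda_n-\lambda_{n+r})\,Gu\in S_{n+r}\qquad(u\in P_{n-\delta}).\tag{11}$$
This is the precise form of (4).

**Step 3: sheafify $\tau$.** We claim $\lambda_n=\lambda_{n+r}$ for all $n$. Suppose $\lambda_j\ne\lambda_{j+r}$ for some $j$, and divide the $\tau_n$ with $n\equiv j$ mod $q$ by the constant $\lambda_j-\lambda_{j+r}$. For $h\in P_\ell$, $\ell\ge1$, put $\tau(u/h^{qt})=\tau_{j+q\ell t}(u)/h^{qt}$ for $u\in P_{j+q\ell t}$. As in Step 3 of Lemma 3, (10) shows that this is well defined and glues, and (11) passes to fractions. We get a map of sheaves on $\mathbb P^2$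
$$\tau:\mathcal O_{\mathbb P^2}(j)\to\mathcal O_C(j+r),\qquad\tau(h^qu)=h^q\tau(u),\qquad\tau(Fu)=Gu|_C,\tag{12}$$
where in the first identity $h$ is a local function, and in the second $u$ is a local section of $\mathcal O_{\mathbb P^2}(j-\delta)$.

**Step 4: local first-order solutions of the same equation.** They let us compare $\tau$ with something of known order. Let $V_i=D_+(F_i)\subset\mathbb P^2$ and $U_i=C\cap V_i$. As $C$ is smooth, $F_1,F_2,F_3$ have no common zero on $C$, so the $U_i$ cover $C$. On $V_i$ put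
$$\theta_i(u)=\tfrac G{F_i}\,\partial_iu\big|_C:\ \mathcal O_{\mathbb P^2}(j)\to\mathcal O_C(j+r).$$
The degrees fit, since $G/F_i$ has degree $r+1$. As $\partial_i$ kills $q$-th powers, $\theta_i$ is linear over $q$-th powers, and $\theta_i(Fu)=\frac G{F_i}(F_iu+F\partial_iu)|_C=Gu|_C$. So $D_i=\tau-\theta_i$ kills $F\mathcal O_{\mathbb P^2}(j-\delta)$ and is a section of $\mathcal H_{j,j+r}$ over $U_i$.

**Step 5: $D_i$ has order $\le1$.** On $U_i\cap U_l$ we have $D_i-D_l=\theta_l-\theta_i$. For a function $h$ on $C$, lifted locally to $\mathbb P^2$, the commutator of this difference with $h$ is multiplication by $\big(\frac G{F_l}\partial_lh-\frac G{F_i}\partial_ih\big)\big|_C$. So $D_i-D_l$ has order $\le1$, and the $D_i$ define a global section of $\mathcal H_{j,j+r}/\mathcal H_{j,j+r}^{\le1}$. It is $0$ by Lemma 2(iii), because $r<2(\delta-3)$. Hence each $D_i$ has order $\le1$.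

**Step 6: $\tau$ carries a vector field $\eta$ with $\kappa_r(\eta)=G$.** For a local function $h$ on $\mathbb P^2$ put $[\tau,h](u)=\tau(hu)-h|_C\,\tau(u)$. On $V_i$, $\tau=D_i+\theta_i$. By Step 5, $[D_i,h|_C]$ is multiplication by a section $\xi_i(h)$ of $\mathcal O_C(r)$, and $[\theta_i,h]$ is multiplication by $\frac G{F_i}\partial_ih|_C$. So
$$[\tau,h](u)=\eta(h)\cdot u|_C,\qquad\eta(h)=\xi_i(h)+\tfrac G{F_i}\partial_ih\big|_C\in\mathcal O_C(r).$$
The left side does not involve $i$, so $\eta$ is defined globally. From $[\tau,hh'](u)=[\tau,h](h'u)+h[\tau,h'](u)$ we see that $\eta$ is a derivation. It kills $k$ since $\tau$ is $k$-linear. So $\eta\in H^0(C,T_{\mathbb P^2}|_C(r))$. Now take $h=F/v$ with $v$ a local generator of $\mathcal O_{\mathbb P^2}(\delta)$. Then $h|_C=0$, and (12) gives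
$$\eta(F/v)\,u|_C=\tau\big(F\cdot\tfrac uv\big)=G\cdot\tfrac uv\Big|_C .$$
So $\eta(F/v)v=G$ on $C$, that is, $\kappa_r(\eta)=G$ in $S_{\delta+r}$.

**Step 7: contradiction.** As $r\ne\delta-3$, Lemma 5 gives $G=\sum a_iF_i$ in $S$, that is, $G\in(F,F_1,F_2,F_3)$, contrary to hypothesis. So $\lambda_n=\lambda_{n+r}$ for all $n$.

**Step 8: indecomposability.** Since $p\nmid r$, $r$ generates $\mathbb Z/q$. The $\lambda_n$ depend only on $n$ mod $q$, so they are all equal. By Lemma 4 the only idempotents of $\operatorname{End}_R(F^e_*R)$ are $0$ and $1$. $\blacksquare$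

## 9. The case $p\mid r$, and the affine surface $F+G=0$

**Proof of Theorem A(2).** Let $f=F+G$ with $p\mid r$. Then $f$ is homogeneous for the $\mathbb Z/p$-grading of $k[[x_1,x_2,x_3]]$ in which each $x_i$ has degree $1$. So $R=\bigoplus_{i\in\mathbb Z/p}R_i$. For $e\ge1$, $q$-th powers lie in $R_0$: $(\sum a_i)^q=\sum a_i^q$ and $a_i^q\in R_{qi}=R_0$. Each $R_i$ is therefore stable under multiplication by $q$-th powers, and $F^e_*R=\bigoplus F^e_*R_i$ as $R$-modules. Since $0\ne1\in R_0$ and $0\ne x_1\in R_1$ (as $f$ has order $\delta>1$), it is decomposable. $\blacksquare$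

**Proof of Theorem A(3).** Let $r=1$, $f=F+G$, $R''=P/(f)$.

**Step 1: $R''$ is a domain.** Let $f=AB$ in $P$. Lowest forms multiply to $F$, which is irreducible since $S$ is a domain. So we may assume that $A$ has lowest form a constant $c\ne0$ and $B$ has lowest form $c^{-1}F$. Then $\deg B\ge\delta$, and $\deg A+\deg B=\delta+1$, so $\deg A\le1$. If $\deg A=1$, then $\deg B=\delta$, so $B=c^{-1}F$ and $G=f-F=c^{-1}(A-c)F\in(F)$, a contradiction. So $A$ is a unit. Hence $f$, a nonunit, is irreducible, and $P$ is factorial.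

**Step 2: pass to the origin.** Let $M_1\oplus M_2=F^e_*R''$, and let $R'$ be the localization of $R''$ at the origin, with $m$ the corresponding maximal ideal of $R''$. Then $(F^e_*R'')_m=F^e_*R'$ is indecomposable by Proposition 6 with $\Lambda=P_{(x_1,x_2,x_3)}$ and $p\nmid1=r$. So $(M_i)_m=0$ for some $i$. As $R''$ is a domain, $M_i\subset F^e_*R''$ is torsion-free and injects into $(M_i)_m$. So $M_i=0$. $\blacksquare$

## 10. Dimensions $d\ge2$ and products of the curve

For $d=2$ take a ring $R$ from (3). It is a domain because $\operatorname{gr}_mR=S$ is a domain and $\bigcap m^n=0$. Let now $d\ge3$ and $s=d-2\ge1$. Let $k$ be perfect and $F,G$ as in (3), so $\delta\in\{5,6\}$, $r=1$, $p\nmid\delta$. The plan is to let auxiliary factors $C^s$ ride along, keeping the graded ring a section ring of a product of curves, on which operators are still controlled.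

**Step 1: the ring.** Let $X=C^s$ and $L_X=\mathcal O_C(1)^{\boxtimes s}$. By Künneth and (6), $H^0(X,L_X^n)=S_n^{\otimes s}=:A_n$ for all $n\in\mathbb Z$. Put $A=\bigoplus_{n\ge0}A_n$ and fix $0\ne w\in A_1$. As $C$ is geometrically integral, $X$ is integral and $A$ is a domain. Inside the domain $P\otimes_kA$ consider
$$\mathcal P=\bigoplus_{n\ge0}P_n\otimes_kA_n,\qquad M_n=P_{n-\delta}\otimes A_n,\qquad\mathfrak a=(F+wG)\bigoplus_nM_n.$$
For $u\in M_n$ we have $Fu\in\mathcal P_n$ and $wGu\in\mathcal P_{n+1}$, so $\mathfrak a\subset\mathcal P$. It is an ideal because $\mathcal P_\ell M_n\subset M_{n+\ell}$. The algebra $\mathcal P$ is finitely generated, by $\mathcal P_1$, and $\mathfrak a\subset\mathfrak n:=\mathcal P_+$. Let $R$ be the localization of $\mathcal P/\mathfrak a$ at the image of $\mathfrak n$, and $m$ its maximal ideal. $R$ is $F$-finite. (For $s=1$ and $w=x_1$, for example, $\mathcal P$ is generated by the nine products $x_i\otimes x_l\in P_1\otimes S_1$.)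

**Step 2: its graded ring.** Multiplication by $F$ is injective on $P\otimes A$. So if $u=\sum u_i$ has lowest term $u_{i_0}\in M_{i_0}$, then $(F+wG)u$ has lowest term $Fu_{i_0}\neq0$ in degree $i_0$. Hence $\mathfrak a\cap\mathfrak n^n=(F+wG)\bigoplus_{i\ge n}M_i$. Since $m^n/m^{n+t}=\mathfrak n^n/(\mathfrak n^{n+t}+\mathfrak a\cap\mathfrak n^n)$, we get
$$\operatorname{gr}_mR=\Sigma:=\bigoplus_n(P_n\otimes A_n)/FM_n=\bigoplus_nS_n\otimes A_n=\bigoplus_{n\geq 0}H^0(Y,L^n),\quad Y=C\times X,\ L=\mathcal O_C(1)\boxtimes L_X,$$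
$$m^n/m^{n+2}=Q_n:=(\mathcal P_n\oplus\mathcal P_{n+1})\big/\{(Fu_0,Fu_1+wGu_0):u_0\in M_n,\ u_1\in M_{n+1}\}.$$
By the Segre embedding $Y=\operatorname{Proj}\Sigma$ with $\mathcal O_Y(1)=L$. $Y=C^{s+1}$ is integral and $\Sigma$ is a domain, so $R$ is a local domain, and $\dim R=\dim\Sigma=\dim Y+1=s+2=d$.

**Step 3: operators on $Y$.** This replaces Lemma 2. Use local coordinates $t_0,\dots,t_s$ pulled back from the $s+1$ factors. By Section 6, $\mathcal I^i/\mathcal I^{i+1}$ is locally free on the $\xi^\nu$ with $|\nu|=i$, $\nu_l<q$, where $\xi_l\leftrightarrow dt_l$ generates the pullback of $\Omega_C$ from factor $l$. So it is the quotient of $\operatorname{Sym}^i\Omega_Y=\bigoplus_{|\nu|=i}\boxtimes_l\Omega_C^{\otimes\nu_l}$ by the summands with some $\nu_l\ge q$, and (5) gives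
$$\mathcal H_{a,b}^{\le i}/\mathcal H_{a,b}^{\le i-1}\cong\bigoplus_{|\nu|=i,\ \nu_l<q}\ \boxtimes_l\,\mathcal O_C\big(b-a-\nu_l(\delta-3)\big).$$
By Künneth a summand has no sections if one of its factors is negative. So, using $\delta\ge5$:

* $H^0(\mathcal H_{a,b})=0$ for $b<a$;
* $H^0(\mathcal H_{a,a})=k$, since only $\nu=0$ contributes;
* $H^0(\mathcal H_{a,a+1}/\mathcal H_{a,a+1}^{\le1})=0$: if $|\nu|\ge2$, some $\nu_l\ge1$, and $1-\nu_l(\delta-3)<0$.

Thus Lemma 3 applies to $R$. Let $e\ge1$ and $\varphi\in\operatorname{End}_R(F^e_*R)$, with scalars $\lambda_n$ periodic mod $q$.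

**Step 4: the correction term.** There is an exact sequence $0\to\Sigma_{n+1}\xrightarrow{\iota}Q_n\to\Sigma_n\to0$, $\iota(v)=[(0,v)]$. On the left: $(0,v)=(Fu_0,Fu_1+wGu_0)$ forces $u_0=0$, so $v\in FM_{n+1}$. In the middle: $[(Fu_0,b)]=[(0,b-wGu_0)]$. For $u\in\mathcal P_n$, the class of $\varphi(u)$ in $Q_n$ maps to $\lambda_nu\in\Sigma_n$, so it equals $[(\lambda_nu,0)]+\iota\tau_n(u)$ for a unique $\tau_n(u)\in\Sigma_{n+1}$. As $s^qM_n\subset M_{n+q\ell}$ for $s\in\mathcal P_\ell$, multiplication by $s^q$ maps $Q_n$ to $Q_{n+q\ell}$, and $\tau_{n+q\ell}(s^qu)=s^q\tau_n(u)$. For $u\in M_n$ we have $Fu=-wGu$ in $R$, with $wGu\in\mathcal P_{n+1}$. So the class of $\varphi(Fu)$ is $-\iota(\lambda_{n+1}wGu)$, while $[(\lambda_nFu,0)]=-\iota(\lambda_nwGu)$. Hence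
$$\tau_n(Fu)=(\lambda_n-\lambda_{n+1})\,wGu\in\Sigma_{n+1}\qquad(u\in M_n).\tag{13}$$

**Step 5: sheafify.** Suppose $\lambda_j\ne\lambda_{j+1}$ for some $j$, and divide the $\tau_n$ with $n\equiv j$ mod $q$ by $\lambda_j-\lambda_{j+1}$. Let $Z=\operatorname{Proj}\mathcal P=\mathbb P^2\times X$, with $\mathcal O_Z(1)=\mathcal O_{\mathbb P^2}(1)\boxtimes L_X$. For $h\in\mathcal P_\ell$ with $\ell\ge1$, sections of $\mathcal O_Z(j)$ over $D_+(h)$ are fractions $u/h^{qt}$ with $u\in\mathcal P_{j+q\ell t}$. Likewise a section of $\mathcal O_{\mathbb P^2}(j-\delta)\boxtimes L_X^j$ over $D_+(h)$, multiplied by a high power $h^{qt}$, becomes a global section of $\mathcal O_{\mathbb P^2}(j+q\ell t-\delta)\boxtimes L_X^{j+q\ell t}$, that is, an element of $M_{j+q\ell t}$ (Künneth). So $u/h^{qt}\mapsto\tau_{j+q\ell t}(u)/h^{qt}$ defines, as before,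
$$\tau:\mathcal O_Z(j)\to L^{j+1},\qquad\tau(h^qu)=h^q\tau(u),\qquad\tau(Fu)=wGu|_Y,\tag{14}$$
where in the first identity $h$ is a local function on $Z$, and in the second $u$ is a local section of $\mathcal O_{\mathbb P^2}(j-\delta)\boxtimes L_X^j$.

**Step 6: $\tau$ is first-order along $Y$.** On $D_+(F_i)\times X$ put $\theta_i(u)=\frac{wG}{F_i}\partial_iu|_Y$, with $\partial_i$ acting $\mathcal O_X$-linearly, $\mathcal O_{\mathbb P^2}(j)\boxtimes L_X^j\to\mathcal O_{\mathbb P^2}(j-1)\boxtimes L_X^j$. Since $wG/F_i$ has bidegree $(2,1)$, $\theta_i$ maps to $L^{j+1}$. It is linear over $q$-th powers, and $\theta_i(Fu)=\frac{wG}{F_i}(F_iu+F\partial_iu)|_Y=wGu|_Y$. The kernel of $\mathcal O_Z(j)\to L^j$ is $F\cdot(\mathcal O_{\mathbb P^2}(j-\delta)\boxtimes L_X^j)$, so $D_i=\tau-\theta_i$ is a section of $\mathcal H_{j,j+1}$ over $(C\cap D_+(F_i))\times X$. These open sets cover $Y$. On overlaps $D_i-D_l=\theta_l-\theta_i$, whose commutator with a function $h$ (lifted locally to $Z$) is multiplication by $\big(\frac{wG}{F_l}\partial_lh-\frac{wG}{F_i}\partial_ih\big)\big|_Y$.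 So the differences have order $\le1$, the $D_i$ define a global section of $\mathcal H_{j,j+1}/\mathcal H^{\le1}_{j,j+1}$, and this is $0$ by Step 3. Hence each $D_i$ has order $\le1$.

**Step 7: the vector field.** For a local function $h$ on $Z$, $[\tau,h](u)=\tau(hu)-h|_Y\tau(u)$ equals $[D_i,h|_Y](u|_Y)+\frac{wG}{F_i}(\partial_ih)|_Y\,u|_Y$. So it is $\eta(h)\cdot u|_Y$ with $\eta(h)\in L$ independent of $i$. As in Section 8, $\eta$ is a $k$-derivation $\mathcal O_Z\to L$, that is, $\eta\in H^0(Y,T_Z|_Y\otimes L)$. For $v$ a local generator of $\mathcal O_{\mathbb P^2}(\delta)$, (14) gives $\eta(F/v)\,u|_Y=\tau(F\cdot\frac uv)=wG\cdot\frac uv|_Y$. So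
$$\eta(F/v)\,v=G\otimes w\in S_{\delta+1}\otimes A_1=H^0(Y,\mathcal O_C(\delta+1)\boxtimes L_X).$$

**Step 8: return to $\mathbb P^2$.** $T_Z|_Y$ is the direct sum of the pullbacks of $T_{\mathbb P^2}|_C$ and $T_X$. The second summand kills $F/v$, a function pulled back from $\mathbb P^2$. So we may replace $\eta$ by its component in $H^0(Y,T_{\mathbb P^2}|_C(1)\boxtimes L_X)=H^0(C,T_{\mathbb P^2}|_C(1))\otimes A_1$, and $G\otimes w=(\kappa_1\otimes\mathrm{id})(\eta)$. Apply a linear functional $A_1\to k$ with $w\mapsto1$: $G$ lies in the image of $\kappa_1$. Since $1\ne\delta-3$, Lemma 5 gives $G\in(F,F_1,F_2,F_3)$, a contradiction.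

**Step 9: conclusion.** So $\lambda_n=\lambda_{n+1}$ for all $n$, and all $\lambda_n$ are equal. By Lemma 4 the only idempotents of $\operatorname{End}_R(F^e_*R)$ are $0$ and $1$, so $F^e_*R$ is indecomposable for all $e\ge1$; for $e=0$ this holds because $R$ is local. This proves Theorem B for $d\ge3$, and with it the whole theorem. $\blacksquare$
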